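
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Minimal homeomorphisms of hyperbolic $3$-manifolds\\ with excursions beyond $n^{\alpha}$ for every $\alpha<1$}


\begin{abstract}
Let $f$ be a minimal homeomorphism, homotopic to the identity, of a closed hyperbolic $3$-manifold, and let $\widetilde f$ be its good lift to the universal cover. Gomes, Martinchich and Potrie asked whether $d(\widetilde f^n(x),x)=o(n^\alpha)$ must hold for all $x$, for every or at least for some $\alpha\in(0,1)$. We show that the answer is negative in both versions. Given any $\omega(n)=o(n)$, we construct a minimal $f$ with $\limsup_n d(\widetilde f^n(x),x)/\omega(n)=\infty$ at every point $x$. The map is a limit of time-one maps of conjugates of time changes of the horocycle flow of an Anosov flow. An arbitrarily small tilt of the horocycle flow makes every orbit follow a closed orbit of the Anosov flow, at linear speed, for an arbitrarily long time; the Baire category theorem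 combines these tilts.
\end{abstract}

\section{The question and the answer}

Let $M$ be a closed hyperbolic $3$-manifold with universal cover $\widetilde M=\mathbb H^3$, and let $d$ be the lifted hyperbolic metric. A homeomorphism $f:M\to M$ homotopic to the identity has a \emph{good lift} $\widetilde f:\widetilde M\to\widetilde M$, obtained by lifting a homotopy from the identity to $f$, starting at the identity. The good lift commutes with deck transformations, so $x\mapsto d(\widetilde f(x),x)$ descends to $M$ and is bounded. The number $d(\widetilde f^n(x),x)$ measures how far the orbit of $x$ has traveled, up to homotopy, after $n$ steps.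

Suppose now that $f$ is \emph{minimal}: every orbit is dense. How fast does $d(\widetilde f^n(x),x)$ grow? The triangle inequality gives $O(n)$. In the other direction the sequence is known to be unbounded for every $x$. In the known examples it is of order $\log n$ at every point. For $\alpha\in(0,1)$ say that $f$ has \emph{escape rate slower than} $n^\alpha$ if $d(\widetilde f^n(x),x)=o(n^\alpha)$ for every $x\in\widetilde M$. Gomes, Martinchich and Potrie \cite{GMP} ask whether every minimal homeomorphism of a closed hyperbolic $3$-manifold, homotopic to the identity, has escape rate slower than $n^\alpha$ for some (every) $\alpha$. There are two versions: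
\begin{itemize}
\item[(a)] Does every such $f$ have escape rate slower than $n^\alpha$ for \emph{every} $\alpha\in(0,1)$?
\item[(b)] Is there for every such $f$ \emph{some} $\alpha\in(0,1)$, possibly depending on $f$, such that $f$ has escape rate slower than $n^\alpha$?
\end{itemize}
Both answers are no. Throughout, $\mathbb N=\{1,2,\dots\}$.

\begin{theorem}\label{thm:main}
Let $M$ be a closed hyperbolic $3$-manifold carrying a smooth transitive Anosov flow $\varphi$ with orientable strong unstable bundle $E^u$. Let $\omega,\zeta:\mathbb N\to(0,\infty)$ satisfy $\omega(n)/n\to0$ and $\zeta(n)/\log n\to\infty$. There is a minimal homeomorphism $f:M\to M$ homotopic to the identity, with good lift $\widetilde f$, such that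
\begin{enumerate}
\item[(1)] $\displaystyle\limsup_{n\to\infty}\frac{d(\widetilde f^n(x),x)}{\omega(n)}=\infty$ for every $x\in\widetilde M$;
\item[(2)] $\displaystyle\liminf_{n\to\infty}\frac1{\zeta(n)}\sup_{x}\max_{0\le j\le n}d(\widetilde f^j(x),x)=0$, and $\displaystyle\sup_xd(\widetilde f^n(x),x)=o(n)$.
\end{enumerate}
Moreover, the good lifts of such $f$ contain a residual subset of a nonempty complete metric space $\mathcal X$ of homeomorphisms of $\widetilde M$.
\end{theorem}

The space $\mathcal X$ is defined in Section \ref{sec:class}; it does not depend on $\omega$ and $\zeta$. Manifolds as in the theorem exist. Foulon and Hasselblatt \cite{FH} construct contact Anosov flows on closed hyperbolic $3$-manifolds. A contact Anosov flow preserves a volume, hence is transitive. If $E^u$ is not orientable, we pass to the double cover that orients it, which is again a closed hyperbolic $3$-manifold with a contact Anosov flow.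

\begin{corollary}\label{cor:main}
On every $M$ as in Theorem \ref{thm:main} there is a minimal homeomorphism $f$, homotopic to the identity, such that
\[
\limsup_{n\to\infty} \frac{d(\widetilde f^n(x),x)}{n^\alpha}=\infty\qquad\text{for every }x\in\widetilde M\text{ and every }\alpha\in(0,1).
\]
In particular, since such $M$ exist, the answers to (a) and (b) are both negative. Moreover, no function $\omega:\mathbb N\to(0,\infty)$ with $\omega(n)=o(n)$, fixed in advance, bounds the escape rate of all minimal homeomorphisms homotopic to the identity.
\end{corollary}

\begin{proof}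
Apply the theorem with $\omega(n)=n/\log(n+2)$ and, say, $\zeta(n)=1+(\log n)^2$; then $n^\alpha=o(\omega(n))$ for each $\alpha<1$. The last sentence is (1) for the given $\omega$.
\end{proof}

By part (2), the same $f$ looks almost as slow as the known examples along a sequence of times: there are arbitrarily large $n$ such that no point has been displaced by more than $\zeta(n)$ at any time up to $n$.

The starting point is a flow $h_t$ along the strong unstable leaves of the Anosov flow, with $\varphi$ parametrized so that $\varphi_sh_t=h_{e^st}\varphi_s$. Then
\[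
h_t=\varphi_{\log t}\,h_1\,\varphi_{-\log t}\qquad(t\ge1),
\]
and since $\varphi_{\pm\log t}$ moves points by $O(\log t)$, so does $h_t$. All conjugates of time changes of $h$ (by homeomorphisms isotopic to the identity) have displacement $O(\log t)$ as well, so none of them is an example. But arbitrarily close to each of them there is another one in which every point makes an excursion of length about $cD$ within time about $CD$. Here $D$ is as large as we please, while $c,C>0$ do not depend on $D$ (though $C$ depends on the required closeness). An excursion with $D$ large exceeds $\omega$, because $\omega$ is sublinear. A generic limit of the time-one maps makes infinitely many excursions, and we will see that it is still minimal. Section \ref{sec:model} shows the perturbation, a tilt, in the hyperbolic plane, where it can be computed by hand. Sections \ref{sec:background}--\ref{sec:tilt} carry it to $M$, and Sections \ref{sec:class} and \ref{sec:baire} pass to the limit.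

\section{The tilt in the hyperbolic plane}\label{sec:model}

Consider the upper half-plane $\{(b,y):y>0\}$ with metric $(db^2+dy^2)/y^2$ and the two flows
\[
H_t(b,y)=(b+yt,\,y),\qquad \Phi_s(b,y)=(b,\,e^{-s}y).
\]
The first runs along horizontal horocycles at unit speed, the second runs down vertical geodesics at unit speed, and $\Phi_sH_t=H_{e^st}\Phi_s$. Along a horocycle $\cosh d(H_tz,z)=1+t^2/2$, so the displacement is of order $\log t$.

Now fix a small $\delta>0$ and replace the horizontal line by the line $y=\delta b$, $b>0$, traversed toward the origin with horizontal velocity $-y$, as for the horocycle flow run backward. The point starting at $(b_0,\delta b_0)$ is at time $t$ at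
\begin{equation}\label{eq:hypercycle}
e^{-\delta t}(b_0,\delta b_0)=\Phi_{\delta t}H_{B}(b_0,\delta b_0),\qquad B=-\frac{1-e^{-\delta t}}{\delta}.
\end{equation}
This equation says two things. First, for bounded $t$ the motion is close to $H_{-t}$ when $\delta$ is small, \emph{no matter how close to the boundary $y=0$ the point is}. Secondly, $\log y$ is a $1$-Lipschitz function for the hyperbolic metric, so the displacement after time $t$ is at least $\delta t$: it is linear. An arbitrarily small tilt turns a horocycle, which is exponentially distorted, into a curve at constant distance from a geodesic.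

To obtain long but finite excursions we truncate. On the graph $y=\eta+\delta|b|$ with $0<\eta\ll\delta$, passing from $b=a$ to the bottom $b=0$ takes time
\[
\int_0^a\frac{db}{\eta+\delta b}=\frac1\delta\log\Bigl(1+\frac{\delta a}\eta\Bigr),
\]
and covers a distance at least $\log(1+\delta a/\eta)$. With $D=\log(1/\eta)$, both are of order $D$ as $\eta\to0$ with $\delta$ and $a$ fixed. The closeness to the horocycle flow depends on $\delta$ only, so we may let $\eta\to0$ afterwards and make the excursion as long as we like.

Three problems arise in carrying this to $M$, where the horizontal flow is the horocycle flow $h$ and the vertical flow is the Anosov flow $\varphi$.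
\begin{itemize}
\item The dips must occur along every $h$-orbit, consistently over $M$. So $|b|$ is to be replaced by a continuous function $\theta$ on $M$ that is $1$-Lipschitz along $h$, vanishes on a set which every $h$-orbit meets, and is equal to $|b|$ along $h$ near this set.
\item The tilted curves must form the orbits of a flow. In each half-plane the graphs belonging to the various horizontal lines must therefore be pairwise disjoint and fill the half-plane. This is guaranteed by the inequality $\theta\circ\varphi_s\le e^s\theta$ for $s\ge0$.
\item Descending in the half-plane means following $\varphi$ forward. We need this to move points far in $\widetilde M$, and not only inside a leaf. We know this for orbits asymptotic to a fixed closed orbit $\gamma$, so $\theta$ will vanish on a piece of the weak stable leaf of $\gamma$.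
\end{itemize}

\section{Anosov flows and their horocycle flows}\label{sec:background}

Let $M$ and $\varphi$ be as in Theorem \ref{thm:main}. Recall that $TM=E^s\oplus\mathbb RX\oplus E^u$, where $X$ generates $\varphi$, the splitting is continuous and $D\varphi$-invariant, and $D\varphi_s$ contracts $E^s$ and expands $E^u$ exponentially as $s\to\infty$. Since $\dim M=3$, $E^s$ and $E^u$ are line bundles. Let $W^{ss},W^{uu}$ be the strong stable and unstable foliations, tangent to $E^s$ and $E^u$, and $W^{ws},W^{wu}$ the weak ones, tangent to $E^s\oplus\mathbb RX$ and $\mathbb RX\oplus E^u$. Two points on the same $W^{ss}$-leaf are asymptotic under $\varphi_s$ as $s\to+\infty$. Since $W^{uu}$ is transverse to $W^{ws}$, $W^{uu}_{loc}(x)\cap W^{ws}_{loc}(x)=\{x\}$. The leaves of $W^{ss}$ and $W^{uu}$ are lines: a closed leaf would be shrunk by $\varphi_s$ or $\varphi_{-s}$ to arbitrarily short closed leaves, and a continuous line field has no short closed integral curves. Transitivity means that there is a dense orbit.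

Tildes denote lifts to $\widetilde M$. A flow on $M$ is lifted as a flow, starting at the identity; the lifted flow commutes with the deck group. Functions on $M$ are also regarded as functions on $\widetilde M$.

\subsection{Density of strong unstable leaves}
By Plante \cite{Plante}, either every leaf of $W^{uu}$ is dense, or $\varphi$ is the suspension of an Anosov diffeomorphism of a closed manifold, here a surface. In the latter case the surface carries a line field, so it is a torus or a Klein bottle, and it is a fiber of a fibration of $M$ over the circle. Its fundamental group injects into $\pi_1(M)$, so $\mathbb Z^2\le\pi_1(M)$, which is impossible for a closed hyperbolic manifold. Hence \emph{every leaf of $W^{uu}$ is dense.}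

In particular $\varphi$ is topologically mixing. Indeed, by compactness, for each $\epsilon>0$ all sufficiently long $W^{uu}$-arcs are $\epsilon$-dense, and $\varphi_s$ stretches a $W^{uu}$-arc contained in a given open set to such an arc for all large $s$.

\subsection{The horocycle flow}

\begin{proposition}[Margulis \cite{Margulis1,Margulis2}, Marcus \cite{Marcus}]\label{prop:horo}
After replacing $\varphi_s$ by $\varphi_{s/\kappa}$ for a suitable $\kappa>0$, there is a continuous flow $h$ on $M$ whose orbits are the leaves of $W^{uu}$ and which satisfies
\begin{equation}\label{eq:comm}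
\varphi_sh_t=h_{e^st}\varphi_s\qquad(s,t\in\mathbb R).
\end{equation}
\end{proposition}

\begin{proof}
Since $\varphi$ is topologically mixing, Margulis' theorem gives $\kappa>0$ and Radon measures $\mu$ on the leaves of $W^{uu}$, positive on nonempty open sets, with $\mu(\varphi_sA)=e^{\kappa s}\mu(A)$ and the following holonomy property. If $H$ is the local weak stable holonomy between nearby $W^{uu}$-plaques, and $H(x)\in W^{ss}_{loc}(\varphi_{\tau(x)}x)$ with $\tau$ small, then $H$ has Jacobian $e^{\kappa\tau}$ with respect to $\mu$. When the plaques converge, $\tau\to0$ uniformly. So, by compactness, arcs of length at most $1$ have uniformly bounded $\mu$-measure, and arcs of length $1$ have $\mu$-measure bounded below by a positive constant. By the latter, half-leaves have infinite measure. By the former there are no atoms: an atom of mass $c$ at $x$ would give atoms of mass $ce^{\kappa s}$ at $\varphi_sx$ for all $s$.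

Orient $E^u$, and let $m(x,u)$ be the signed $\mu$-measure of the arc from $x$ to the point at signed arclength $u$ from $x$ on its leaf. For fixed $x$, $m(x,\cdot)$ is an increasing homeomorphism of $\mathbb R$. Moreover $m$ is continuous. To see this, let $(x_n,u_n)\to(x,u)$, and let $P$ be a bounded open arc in the leaf of $x$ containing the closed arc from $x$ determined by $u$. For large $n$ the weak stable holonomy $H_n$ along $P$ carries $P$ into the leaf of $x_n$. As $n\to\infty$, $H_n$ tends to the inclusion and its Jacobian tends to $1$, both uniformly. The preimages under $H_n$ of the arcs determined by $(x_n,u_n)$ are arcs in $P$ whose endpoints converge to those of the arc determined by $(x,u)$. Since $\mu$ has no atoms, $m(x_n,u_n)\to m(x,u)$.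

Let $h_t(x)$ be the point at signed $\mu$-measure $t$ from $x$. By the properties of $m$ this is well defined and continuous in $(t,x)$, and it is a flow because $\mu$ is additive. The maps $\varphi_s$ preserve the orientation of $E^u$, since $D\varphi_s|_{E^u}$ depends continuously on $s$ and is the identity at $s=0$. Therefore $\varphi_sh_t=h_{e^{\kappa s}t}\varphi_s$, and rescaling the time of $\varphi$ gives \eqref{eq:comm}.
\end{proof}

This is the only place where orientability of $E^u$ is used. From now on $\varphi$ is rescaled so that \eqref{eq:comm} holds. The relation also holds for the lifts $\widetilde\varphi,\widetilde h$: both sides lift the same map, agree at $t=0$, and depend continuously on $t$. The flow $h$ has no periodic points because $W^{uu}$-leaves are lines, and it is minimal because they are dense. Its forward orbits are dense too, because $\omega$-limit sets are nonempty, closed and invariant.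

By \eqref{eq:comm}, for each $x$ the map $(b,y)\mapsto\varphi_{-\log y}h_b(x)$ from the upper half-plane to the weak unstable leaf of $x$ intertwines the model flows $H,\Phi$ of Section \ref{sec:model} with $h,\varphi$. Indeed $h_t\varphi_{-\log y}h_b=\varphi_{-\log y}h_{b+yt}$. We use these half-plane coordinates only to explain the construction.

\subsection{Displacement bounds}
By compactness, $d(\widetilde\varphi_sz,z)\le C_\varphi|s|$ for all $z,s$, and $\sup_{z,\,|t|\le T}d(\widetilde h_tz,z)<\infty$ for each $T$. By \eqref{eq:comm}, $\widetilde h_{\pm t}=\widetilde\varphi_{\log t}\widetilde h_{\pm1}\widetilde\varphi_{-\log t}$ for $t\ge1$. Hence there is $C$ with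
\begin{equation}\label{eq:logbound}
d(\widetilde h_tz,z)\le C\bigl(1+\log(1+|t|)\bigr)\qquad(z\in\widetilde M,\ t\in\mathbb R).
\end{equation}

\subsection{A closed orbit}
Transitive Anosov flows have closed orbits. Fix one, $\gamma$, of period $p$. Closed orbits of Anosov flows on $3$-manifolds are not null-homotopic (Novikov; Verjovsky \cite{Verjovsky}; see also Fenley \cite{Fenley}). So if $\tilde q$ lies over $\gamma$, then $\widetilde\varphi_p\tilde q=A\tilde q$ with a deck transformation $A\ne1$, and $A$ lies in a fixed conjugacy class. Since $\widetilde\varphi$ commutes with $A$, $\widetilde\varphi_{kp}\tilde q=A^k\tilde q$. As $M$ is closed and hyperbolic, $A$ has a translation length $\ell>0$, which depends only on its conjugacy class, and $A^k$ has translation length $k\ell$ for $k\ge0$. Thus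
\begin{equation}\label{eq:closed}
d(\widetilde\varphi_{kp}\tilde q,\tilde q)\ge k\ell\qquad(k\ge0).
\end{equation}

\subsection{An adapted metric}\label{sub:adapted}
We want $\varphi_s$, $s\ge0$, not to increase lengths in $W^{ss}$-leaves. Let $|\cdot|$ be the hyperbolic norm on $TM$, choose $T>0$ with $|D\varphi_Tv|\le|v|$ for $v\in E^s$, and put $\|v\|^2=\int_0^T|D\varphi_sv|^2\,ds$ for $v\in TM$. This is a smooth Riemannian metric, and for $v\in E^s$
\[
\frac{d}{ds}\|D\varphi_sv\|^2=|D\varphi_{s+T}v|^2-|D\varphi_sv|^2\le0 .
\]
Hence $\|D\varphi_sv\|\le\|v\|$ for $v\in E^s$, $s\ge0$. The lift of this metric is bi-Lipschitz equivalent to the hyperbolic one. Arclength in $W^{ss}$-leaves is measured with $\|\cdot\|$.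

\section{The function $\theta$}\label{sec:theta}

\subsection{The surface $S$}
A $W^{ss}$-leaf meets $\gamma$ at most once: if $q_1,q_2\in\gamma$ lie on one leaf, then the distance in $M$ between $\varphi_sq_1$ and $\varphi_sq_2$ tends to $0$ as $s\to+\infty$ and is $p$-periodic in $s$, so it vanishes. For $q$ in the weak stable leaf $W^{ws}(\gamma)$ let $\pi(q)$ be the point of $\gamma\cap W^{ss}(q)$, and let $r(q)$ be the length of the $W^{ss}$-arc from $q$ to $\pi(q)$. Put
\[
S_R=\{q\in W^{ws}(\gamma):r(q)\le R\},\qquad S=S_2 .
\]
Sending a vector $v\in E^s_{p_0}$, $p_0\in\gamma$, to the endpoint of the $W^{ss}$-arc that starts at $p_0$ in the direction of $v$ and has length $\|v\|$, we obtain a continuous map from the closed radius-$R$ disc bundle of $E^s|_\gamma$ onto $S_R$. It is injective: the endpoint determines the leaf, hence $p_0$, hence the signed length, because leaves are lines. The disc bundle is a compact annulus or M\"obius band. So $S_R$ is a compact, topologically embedded surface, and $r$ is continuous on it. The choice of the metric in Section \ref{sub:adapted} gives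
\begin{equation}\label{eq:forward}
\varphi_sS_R\subset S_R,\qquad r(\varphi_sq)\le r(q)\qquad(s\ge0),
\end{equation}
because $\varphi_s$ carries the $W^{ss}$-arc from $q$ to $\pi(q)$ to the $W^{ss}$-arc from $\varphi_sq$ to $\varphi_s\pi(q)=\pi(\varphi_sq)$.

\emph{Local product structure.} The map $(q,s)\mapsto h_s(q)$ from $\{r<3\}\times\mathbb R$ to $M$ is injective near each $(q_0,0)$. Indeed, let $h_s(q)=h_{s'}(q')$ with $q,q'$ close to $q_0$ and $s,s'$ small. As $S_3$ is embedded, $q$ and $q'$ are close in the surface, hence in the leaf $W^{ws}(\gamma)$. So $q'\in W^{uu}_{loc}(q)\cap W^{ws}_{loc}(q)=\{q\}$, and $s=s'$ because $h$ has no periodic points. By invariance of domain the map is a local homeomorphism near $\{s=0\}$. Composing with $h_t$, we see that it is a local homeomorphism everywhere.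

\emph{Hits are separated.} There is $a\in(0,1]$ such that
\begin{equation}\label{eq:sep}
q,\ h_u(q)\in S,\ u\ne0\ \Longrightarrow\ |u|>2a .
\end{equation}
Otherwise there are $q_n$ and $q_n'=h_{u_n}q_n$ in $S$ with $0\ne u_n\to0$. After passing to a subsequence, $q_n\to q\in S$, and then $q_n'\to q$. Since $(q_n,u_n)$ and $(q_n',0)$ are distinct and have the same image, this contradicts injectivity near $(q,0)$.

\emph{Hits are frequent.} There is $T_0\ge1$ such that
\begin{equation}\label{eq:return}
\text{for every }x\in M\text{ there is }t\in[0,T_0]\text{ with }h_tx\in S_1 .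
\end{equation}
Indeed $O=\{h_sq:r(q)<1,\ |s|<1\}$ is open and nonempty. Since forward orbits of $h$ are dense, the open sets $h_{-t}O$, $t\ge1$, cover $M$; finitely many of them, with $t\le T_1$ say, suffice. If $h_tx=h_sq$ with $1\le t\le T_1$, $|s|<1$ and $r(q)<1$, then $h_{t-s}x=q$ and $0<t-s<T_1+1=:T_0$.

\subsection{Definition and properties of $\theta$}
The first candidate for $\theta(x)$ is the distance along the $h$-orbit from $x$ to $S$. It is not continuous in general: when $x$ varies, the nearest hit may slide off the boundary of $S$ and disappear. We therefore charge a penalty to hits outside $S_1$, so large near the boundary of $S$ that hits there do not count. Define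
\[
\theta(x)=\inf\bigl\{\,|t|+2T_0\,(r(h_tx)-1)^+\ :\ t\in\mathbb R,\ h_tx\in S\,\bigr\}.
\]

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(i)] $0\le\theta\le T_0$, the infimum is attained, and every minimizer satisfies $|t|\le T_0$.
\item[(ii)] $\theta$ is continuous.
\item[(iii)] $|\theta(h_tx)-\theta(x)|\le|t|$ for all $x\in M$, $t\in\mathbb R$.
\item[(iv)] $\theta(\varphi_sx)\le e^s\theta(x)$ for all $x\in M$, $s\ge0$.
\item[(v)] $\theta(h_tq)=|t|$ for $q\in S_1$, $|t|\le a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A hit of $S_1$ as in \eqref{eq:return} has value at most $T_0$, while times with $|t|>T_0$ have values $>T_0$. On the compact nonempty set $\{|t|\le T_0:h_tx\in S\}$ the expression is continuous, so the infimum is attained.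

(ii) Let $x_n\to x$. For lower semicontinuity, pass to a subsequence along which $\theta(x_n)$ converges to its lower limit and minimizers $t_n\in[-T_0,T_0]$ converge to some $t$. Then $h_tx\in S$, and since $r$ is continuous on $S$,
\[
\theta(x)\le|t|+2T_0(r(h_tx)-1)^+=\lim\theta(x_n).
\]
For upper semicontinuity, let $t$ be a minimizer for $x$ and $q=h_tx$. Since $2T_0(r(q)-1)^+\le\theta(x)\le T_0$, we have $r(q)\le3/2$; here the penalty enters. As $h_tx_n\to q$, the local homeomorphism gives $h_tx_n=h_{s_n}q_n$ with $q_n\to q$ in $\{r<3\}$ and $s_n\to0$. For large $n$, $r(q_n)<2$, so $q_n=h_{t-s_n}x_n\in S$ and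
\[
\theta(x_n)\le|t-s_n|+2T_0(r(q_n)-1)^+\longrightarrow\theta(x).
\]

(iii) If $h_{t'}x\in S$, then $h_{t'-t}(h_tx)$ is the same point, and $|t'-t|\le|t'|+|t|$. So $\theta(h_tx)\le\theta(x)+|t|$. Exchange the roles of $x$ and $h_tx$ for the other inequality.

(iv) Let $t$ be a minimizer for $x$ and $q=h_tx$. By \eqref{eq:comm} and \eqref{eq:forward}, $h_{e^st}\varphi_sx=\varphi_sq\in S$ and
\[
\theta(\varphi_sx)\le e^s|t|+2T_0(r(\varphi_sq)-1)^+\le e^s|t|+2T_0(r(q)-1)^+\le e^s\theta(x).
\]

(v) For the point $h_tq$ the time $-t$ has value $|t|$, without penalty. Any other $t'$ with $h_{t'}h_tq\in S$ satisfies $|t'+t|>2a$ by \eqref{eq:sep}, so $|t'|>a\ge|t|$.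
\end{proof}

\section{The tilted horocycle flow}\label{sec:tilt}

Fix $\delta,\eta\in(0,1]$ and put
\[
y=\eta+\delta\theta,\qquad w=-\log y,\qquad g(x)=\varphi_{w(x)}(x).
\]
In the half-plane attached to the weak unstable leaf of $x$, the orbit of $x$ under $h$ is the line at height $1$, and $g$ moves its point $h_bx$, which has coordinates $(b,1)$, vertically to $(b,y(h_bx))$; see Figure \ref{fig:tilt}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (-0.2,0)--(9.2,0) node[right] {$0$};
\draw[dashed] (-0.2,2)--(9.2,2) node[right] {$1$};
\draw[dotted] (-0.2,0.45)--(9.2,0.45) node[right] {$\eta$};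
\draw[thick] (0,1.35)--(1.5,0.45)--(3.2,1.47)--(4.9,0.45)--(6.2,1.23)--(7.5,0.45)--(9,1.35);
\foreach \u in {1.5,4.9,7.5}{\fill (\u,2) circle (1.3pt); \draw[->] (\u,1.93)--(\u,0.53); \fill (\u,0.45) circle (1.3pt);}
\draw[->] (2.3,1.93)--(2.3,1.01);
\draw[fill=white] (2.3,2) circle (1.3pt); \draw[fill=white] (2.3,0.93) circle (1.3pt);
\node[above] at (1.5,2) {$q$};
\node[above] at (2.4,2) {$h_aq$};
\node[below,inner sep=3pt] at (1.5,0.45) {\small $g(q)$};
\node[right] at (2.36,0.82) {\small $g(h_aq)$};
\end{tikzpicture}
\caption{A weak unstable leaf, with the point $\varphi_{-\log y}h_b(x)$ drawn at $(b,y)$. The horocycle flow $h$ moves to the right at speed $y$; the Anosov flow $\varphi$ moves down. The dashed line is an $h$-orbit; the solid dots on it are its hits of $S$, drawn in a case where all of them lie in $S_1$. The map $g$ moves each point of the dashed line vertically, and the image (thick) is an orbit of $h'$: a graph of slope $\pm\delta$ that dips to height $\eta$ below each hit.}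
\label{fig:tilt}
\end{figure}

\begin{lemma}\label{lem:g}
The map $g$ is a homeomorphism isotopic to the identity, and the isotopy lifts to one from the identity to $\widetilde g(x)=\widetilde\varphi_{w(x)}x$.
\end{lemma}

\begin{proof}
For $s'>s$, Lemma \ref{lem:theta}(iv), applied to the point $\varphi_sx$ and the time $s'-s$, gives
\[
e^{-s'}y(\varphi_{s'}x)\le\eta e^{-s'}+\delta e^{-s}\theta(\varphi_sx)<e^{-s}y(\varphi_sx).
\]
Since $\eta\le y\le\eta+\delta T_0$, the function $s\mapsto e^{-s}y(\varphi_sx)$ decreases strictly from $\infty$ to $0$. So, taking $-\log$, $s\mapsto s+w(\varphi_sx)$ is an increasing homeomorphism of $\mathbb R$. If $x$ is $\varphi$-periodic of period $p'$, it commutes with $s\mapsto s+p'$. As $g(\varphi_sx)=\varphi_{s+w(\varphi_sx)}x$, the map $g$ carries each $\varphi$-orbit bijectively to itself. Thus $g$ is a continuous bijection of a compact Hausdorff space, hence a homeomorphism. The same holds for $x\mapsto\varphi_{\sigma w(x)}x$ with $\sigma\in[0,1]$, because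
\[
s+\sigma w(\varphi_sx)=(1-\sigma)s+\sigma\bigl(s+w(\varphi_sx)\bigr)
\]
is also an increasing homeomorphism. This is the isotopy, and $\widetilde\varphi_{\sigma w(x)}x$ is its lift.
\end{proof}

In the half-plane, $e^{-s}y(\varphi_sh_bx)$ is the height over $b$ of the graph that comes from the horizontal line through $\varphi_sx$. The proof says that these graphs are disjoint and fill the half-plane.

\emph{Time changes.} The graphs must be traversed at the speed of the horocycle flow, that is, with $dt=db/y$. For a flow $k$ and a continuous $\rho>0$ let $k^\rho$ be the flow with the same orbits in which the time element is multiplied by $\rho$: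
\[
k^\rho_{\sigma(x,t)}(x)=k_t(x),\qquad \sigma(x,t)=\int_0^t\rho(k_ux)\,du .
\]
From the definition,
\begin{equation}\label{eq:timechange}
(k^{\rho_1})^{\rho_2}=k^{\rho_1\rho_2},\qquad (gkg^{-1})^\rho=g\,k^{\rho\circ g}\,g^{-1}.
\end{equation}
The \emph{tilted horocycle flow} is
\[
h'=g\circ h^{1/y}\circ g^{-1}.
\]
If $\theta$ were constant, so that $y\equiv y_0$, we would have $h'_t=\varphi_{-\log y_0}h_{y_0t}\varphi_{\log y_0}=h_t$ exactly. The next lemma is the analogue of \eqref{eq:hypercycle}: what counts is the slope $\delta$ and not the height $\eta$.

\begin{lemma}\label{lem:close}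
For all $z$ and $t$ we have $h'_t(z)=\varphi_Ah_B(z)$ for some $A,B$, depending on $z,t$, with
\[
|A|\le\delta|t|,\qquad |B-t|\le|t|\,(e^{\delta|t|}-1),
\]
and likewise for the lifts. Hence $\widetilde h'_t\to\widetilde h_t$ as $\delta\to0$, uniformly on $\widetilde M$, uniformly for $t$ in compact sets, and uniformly in $\eta\in(0,1]$.
\end{lemma}

\begin{proof}
Write $z=g(x)$ and $Y(u)=y(h_ux)$, which is $\delta$-Lipschitz by Lemma \ref{lem:theta}(iii). Let $t=\int_0^\tau du/Y(u)$, so that $h^{1/y}_t(x)=h_\tau x$. Since $x=\varphi_{-w(x)}z$ and $e^{w(x)}=1/Y(0)$, \eqref{eq:comm} gives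
\[
h'_t(z)=g(h_\tau x)=\varphi_{w(h_\tau x)}h_\tau\varphi_{-w(x)}z=\varphi_{w(h_\tau x)-w(x)}\,h_{\tau/Y(0)}\,z .
\]
So we take $A=\log(Y(0)/Y(\tau))$ and $B=\tau/Y(0)$. Regard $\tau$ as a function of $t$ and put $\hat Y(t)=Y(\tau(t))$. Then $d\tau=\hat Y\,dt$, so
\[
|\hat Y(t_1)-\hat Y(t_2)|\le\delta\,|\tau(t_1)-\tau(t_2)|=\delta\,\Bigl|\int_{t_1}^{t_2}\hat Y\,du\Bigr|.
\]
Thus $\hat Y$ is locally Lipschitz with $|\hat Y'|\le\delta\hat Y$ almost everywhere, and $\log\hat Y$ is $\delta$-Lipschitz. This is the bound on $A$. Moreover
\[
B-t=\int_0^t\Bigl(\frac{\hat Y(u)}{\hat Y(0)}-1\Bigr)du,\qquad \Bigl|\frac{\hat Y(u)}{\hat Y(0)}-1\Bigr|\le e^{\delta|u|}-1,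
\]
which is the bound on $B-t$. The computation for the lifts is the same. The last claim follows because $(A,B,z)\mapsto\widetilde\varphi_A\widetilde h_Bz$ is equivariant in $z$, hence uniformly continuous for $A,B$ in compact sets.
\end{proof}

\begin{lemma}[Excursions]\label{lem:excursion}
There are $c>0$, depending only on $\varphi$ and $\gamma$, and for each $\delta\in(0,1]$ a constant $C_\delta$ such that, for all $\eta\in(0,1]$ and $D=\log(1/\eta)$, the following holds. For every $z\in\widetilde M$ there is $t\in[0,C_\delta(1+D)]$ with
\[
d(\widetilde h'_tz,z)\ge cD-C_\delta .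
\]
\end{lemma}

\begin{proof}
The idea is to find, on the forward orbit of $z$, a bottom of a dip and a nearby point at definite height. They are far from each other, so at least one of them is far from $z$.

\emph{Distance.} Let $z=\widetilde g(x)$. By \eqref{eq:return} choose $t_1\in[0,T_0]$ such that $q=\widetilde h_{t_1}x$ lies over $S_1$, and put $t_2=t_1+a$. By Lemma \ref{lem:theta}(v), $y=\eta$ at $q$ and $y=\eta+\delta a$ at $\widetilde h_aq$. So the $\widetilde h'$-orbit of $z$ passes through the points
\[
z_1=\widetilde g(q)=\widetilde\varphi_D(q),\qquad z_2=\widetilde g(\widetilde h_aq)=\widetilde\varphi_{-\log(\eta+\delta a)}(\widetilde h_aq).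
\]
Since $\delta a\le\eta+\delta a\le2$, the distance $d(z_2,q)$ is bounded by a constant that depends only on $\delta$ (and on $\varphi$, $\gamma$, $a$). On the other hand, $q$ lies on the strong stable leaf of a point $q'$ over $\gamma$, at leaf distance at most $1$. Leaf distance does not increase under $\widetilde\varphi_s$, $s\ge0$, so $d(\widetilde\varphi_sq,\widetilde\varphi_sq')\le C_3$ for $s\ge0$, with $C_3$ from the comparison of metrics. Write $D=kp+s'$ with an integer $k\ge0$ and $0\le s'<p$. By \eqref{eq:closed},
\[
d(\widetilde\varphi_Dq',q')\ge k\ell-C_\varphi p\ge\frac\ell p\,D-\ell-C_\varphi p .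
\]
Hence $d(z_1,q)\ge\frac\ell pD-\ell-C_\varphi p-2C_3$, and $d(z_1,z_2)\ge\frac\ell pD-C'_\delta$. By the triangle inequality one of $z_1,z_2$ has distance at least $\frac{\ell}{2p}D-\frac12C'_\delta$ from $z$. We put $c=\ell/(2p)$.

\emph{Time.} Both $z_1$ and $z_2$ lie on the forward $\widetilde h'$-orbit of $z$, at times at most
\[
I=\int_0^{t_2}\frac{du}{y(\widetilde h_ux)} .
\]
Let $u_i$ be the times in $[-T_0,t_2+T_0]$ at which the $h$-orbit of the projection of $x$ hits $S$. This interval has length at most $3T_0+a\le4T_0$, so by \eqref{eq:sep} there are at most $L=1+4T_0/(2a)$ of them. For $u\in[0,t_2]$, Lemma \ref{lem:theta}(i) says that the minimum defining $\theta(\widetilde h_ux)$ is attained at a hit $u_i$ with $|u-u_i|\le T_0$, and then $\theta(\widetilde h_ux)\ge|u-u_i|$. Therefore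
\[
I\le\sum_i\int_{-T_0}^{T_0}\frac{dv}{\eta+\delta|v|}\le\frac{2L}\delta\log\Bigl(1+\frac{\delta T_0}\eta\Bigr)\le\frac{2L}\delta\bigl(\log(1+T_0)+D\bigr),
\]
where the last step uses $\delta,\eta\le1$. It remains to choose $C_\delta$ large enough.
\end{proof}

\section{Conjugates of time changes of $h$}\label{sec:class}

We shall tilt repeatedly, so we need a class of flows that is stable under the operation of Section \ref{sec:tilt}. Let $\mathcal F$ be the set of flows
\[
\psi=G\circ h^\rho\circ G^{-1},\qquad \rho:M\to(0,\infty)\text{ continuous},\quad G\text{ a homeomorphism isotopic to }\mathrm{id}.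
\]
Let $\widetilde G$ be the lift of $G$ along an isotopy from the identity; it commutes with the deck group, has bounded displacement and is uniformly continuous. The lifted flow is $\widetilde\psi_t=\widetilde G\,\widetilde h^\rho_t\,\widetilde G^{-1}$, where $\widetilde h^\rho$ is the lift of $h^\rho$. An $h^\rho$-time $t$ is an $h$-time of absolute value at most $|t|/\min\rho$, so \eqref{eq:logbound} gives
\begin{equation}\label{eq:psilog}
d(\widetilde\psi_tz,z)\le C_\psi\bigl(1+\log(1+|t|)\bigr)\qquad(z\in\widetilde M,\ t\in\mathbb R).
\end{equation}
So no member of $\mathcal F$ has fast escape; this is why a limit is needed. On the other hand, the same bound makes the time-one maps minimal.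

\begin{lemma}\label{lem:minimal}
For $\psi\in\mathcal F$ the homeomorphism $\psi_1$ is minimal.
\end{lemma}

\begin{proof}
The flow $\psi$ is minimal because $h$ is. The idea is that, if $\psi_1$ were not minimal, the flow $\psi$ would have a unit-speed rotation of a circle as a factor. A lift of the factor map to a function $\widetilde M\to\mathbb R$ would grow linearly in time along orbits, and also at most linearly in distance; this contradicts \eqref{eq:psilog}. Here are the details.

Suppose that $\psi_1$ is not minimal, and let $K\ne M$ be a $\psi_1$-minimal set. The sets $\psi_sK$ are $\psi_1$-minimal, so any two of them are equal or disjoint. The set $\Gamma=\{s:\psi_sK=K\}$ is a subgroup of $\mathbb R$ containing $\mathbb Z$. It is closed: if $s_n\to s$ with $s_n\in\Gamma$, then $\psi_sK\subset K$ because $K$ is closed, and hence $\psi_sK=K$. It is not $\mathbb R$, since otherwise $K$ would be $\psi$-invariant and $K=M$. So $\Gamma=\frac1m\mathbb Z$ for some $m\ge1$.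

The set $\bigcup_{0\le s\le1/m}\psi_sK$ is compact and $\psi$-invariant, so it is $M$. If $\psi_sk=\psi_{s'}k'$ with $k,k'\in K$, then $\psi_sK=\psi_{s'}K$ and $s-s'\in\Gamma$. Hence
\[
\vartheta:M\to\mathbb R/\tfrac1m\mathbb Z,\qquad \vartheta(\psi_sk)=s\quad(k\in K,\ s\in\mathbb R),
\]
is a well-defined map. Its graph is the image of the compact set $K\times[0,\frac1m]$ under $(k,s)\mapsto(\psi_sk,s)$, so the graph is closed and $\vartheta$ is continuous. Lift $\vartheta$ to a continuous $\Theta:\widetilde M\to\mathbb R$. Since $\vartheta(\psi_tx)=\vartheta(x)+t$, continuity in $t$ gives $\Theta(\widetilde\psi_tz)=\Theta(z)+t$.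

By uniform continuity of $\vartheta$ there is $r_0>0$ such that, for points of $\widetilde M$ within $r_0$, the values of $\Theta$ differ by at most $\frac1{4m}$ modulo $\frac1m$. Along a geodesic of length at most $r_0$ starting at $z$, continuity then forces $|\Theta-\Theta(z)|\le\frac1{4m}$. Subdividing geodesics,
\[
|\Theta(z)-\Theta(z')|\le\frac1{4m}\Bigl(1+\frac{d(z,z')}{r_0}\Bigr)\qquad(z,z'\in\widetilde M).
\]
With $z'=\widetilde\psi_tz$ and \eqref{eq:psilog} we get $t\le C'(1+\log(1+t))$ for all $t>0$, a contradiction.
\end{proof}

\subsection{The space $\mathcal X$}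
Let $\mathcal H$ be the set of homeomorphisms $F$ of $\widetilde M$ commuting with the deck group, with the metric
\[
\varrho(F,F')=\sup_zd(Fz,F'z)+\sup_zd(F^{-1}z,F'^{-1}z).
\]
It is finite by equivariance and cocompactness. It is complete: for a Cauchy sequence, $F_n$ and $F_n^{-1}$ converge uniformly to continuous equivariant maps, which are mutually inverse. Each $F\in\mathcal H$ covers a homeomorphism $f$ of $M$. Moving $z$ to $F(z)$ along the geodesic gives an equivariant homotopy, so $f$ is homotopic to the identity and $F$ is a good lift of $f$. It is the only one: two lifts commuting with the deck group differ by a central deck transformation, and $\pi_1(M)$ has trivial center. Put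
\[
\mathcal X=\overline{\{\widetilde\psi_1:\psi\in\mathcal F\}}\subset\mathcal H .
\]
This is a nonempty complete metric space.

\begin{lemma}[Perturbation]\label{lem:perturb}
Let $\omega:\mathbb N\to(0,\infty)$ with $\omega(n)=o(n)$, and let $\psi\in\mathcal F$, $N\in\mathbb N$ and $\epsilon>0$. There is $\psi'\in\mathcal F$ with $\varrho(\widetilde\psi'_1,\widetilde\psi_1)<\epsilon$ such that for every $z\in\widetilde M$ there is $n\ge N$ with $d(\widetilde\psi'_nz,z)>N\omega(n)$.
\end{lemma}

\begin{proof}
Let $\psi=Gh^\rho G^{-1}$. With $g,y,h'$ as in Section \ref{sec:tilt} put $\psi'=G(h')^\rho G^{-1}$. By \eqref{eq:timechange},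
\[
(h')^\rho=(g\,h^{1/y}g^{-1})^\rho=g\,h^{(\rho\circ g)/y}\,g^{-1},
\]
and $Gg$ is isotopic to the identity by Lemma \ref{lem:g}. So $\psi'\in\mathcal F$. We first fix $\delta$, by closeness, and then choose $\eta$ small.

\emph{Closeness.} Let $m_\rho=\min\rho$, and for given $z$ let $t,t'$ be the times with
\[
\int_0^t\rho(h_uz)\,du=1=\int_0^{t'}\rho(h'_uz)\,du ,
\]
so that $h^\rho_1(z)=h_t(z)$ and $(h')^\rho_1(z)=h'_{t'}(z)$. Both times lie in $[0,1/m_\rho]$, and
\[
m_\rho|t'-t|\le\Bigl|\int_t^{t'}\rho(h'_uz)\,du\Bigr|=\Bigl|\int_0^t\bigl(\rho(h_uz)-\rho(h'_uz)\bigr)du\Bigr| .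
\]
As $\delta\to0$ the right side tends to $0$ by Lemma \ref{lem:close}, uniformly in $z$ and $\eta$. By Lemma \ref{lem:close} again, and since $(t,z)\mapsto\widetilde h_tz$ is uniformly continuous for $t$ in compact sets, the lift of $(h')^\rho_1$ converges uniformly to that of $h^\rho_1$, uniformly in $\eta$. The same argument with $-1$ in place of $1$ treats the inverses. Conjugating by the uniformly continuous $\widetilde G$, we can fix $\delta$ such that $\varrho(\widetilde\psi'_1,\widetilde\psi_1)<\epsilon$ for \emph{all} $\eta\in(0,1]$.

\emph{Displacement.} Below, $C,C',C''>0$ depend on $\psi$ and $\delta$ but not on $\eta$; as before $D=\log(1/\eta)$. An $h'$-time $t\ge0$ corresponds to an $(h')^\rho$-time in $[0,t\max\rho]$, and conjugation by $\widetilde G$ changes displacements by a bounded amount. So Lemma \ref{lem:excursion}, applied at $\widetilde G^{-1}z$, gives for every $z$ a real $t\in[0,C(1+D)]$ with $d(\widetilde\psi'_tz,z)\ge cD-C'$. An $(h')^\rho$-time of absolute value at most $1$ is an $h'$-time of absolute value at most $1/m_\rho$. So Lemma \ref{lem:close} gives $d(\widetilde\psi'_tz,z)\le C''$ for all $z$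 and $|t|\le1$. With $n=\lfloor t\rfloor$ we obtain
\[
n\le C(1+D),\qquad d(\widetilde\psi'_nz,z)\ge cD-C'-C''.
\]
Since also $d(\widetilde\psi'_nz,z)\le C''n$, we have $n\ge(cD-C'-C'')/C''\ge N$ for $D$ large. Finally, $\omega(n)=o(n)$ implies $\max_{1\le k\le C(1+D)}N\omega(k)=o(D)$. So $N\omega(n)<cD-C'-C''$ once $D$ is large, uniformly in $z$. Choose $\eta=e^{-D}$ with such a $D$.
\end{proof}

\section{Passing to the limit}\label{sec:baire}

\begin{proof}[Proof of Theorem \ref{thm:main}]
We may replace $\zeta(n)$ by $\min(\zeta(n),\sqrt n)$: the hypothesis persists and the conclusion becomes stronger. Let $d_M$ be the hyperbolic distance on $M$. For $N\ge1$ consider the following sets of $F\in\mathcal X$, where $f$ is the homeomorphism of $M$ covered by $F$.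
\begin{itemize}
\item $U_N$: there is $m$ such that for all $z,z'\in M$ some $0\le j\le m$ has $d_M(f^jz,z')<1/N$.
\item $V_N$: for every $z\in\widetilde M$ there is $n\ge N$ with $d(F^nz,z)>N\omega(n)$.
\item $W_N$: there is $n\ge N$ with $\sup_z\max_{0\le j\le n}d(F^jz,z)<\zeta(n)/N$.
\end{itemize}

\emph{These sets are open.} For each $j$ the map $F\mapsto F^j$ is continuous on $\mathcal H$, because elements of $\mathcal H$ are uniformly continuous. For fixed $m$, the quantity $\max_{z,z'\in M}\min_{0\le j\le m}d_M(f^jz,z')$ depends continuously on $F$, so $U_N$ is open. For fixed $n$, so does $\sup_z\max_{0\le j\le n}d(F^jz,z)$, so $W_N$ is open. Let $F\in V_N$. By equivariance only points $z$ in a compact set $Q\subset\widetilde M$ projecting onto $M$ need be considered. For each $n$ the condition $d(F^nz,z)>N\omega(n)$ is open in $z$, so finitely many $n_1,\dots,n_k\ge N$ suffice for all $z\in Q$. Then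
\[
\min_{z\in Q}\max_{1\le i\le k}\bigl(d(F^{n_i}z,z)-N\omega(n_i)\bigr)>0,
\]
and this persists under small perturbations of $F$.

\emph{They are dense.} Let $\psi\in\mathcal F$. By Lemma \ref{lem:minimal}, $\psi_1$ is minimal, so its forward orbits are dense, since $\omega$-limit sets are nonempty, closed and invariant. For each pair $(z,z')$ some $j\ge0$ has $d_M(\psi_1^jz,z')<1/N$; this holds with the same $j$ near $(z,z')$, and compactness of $M\times M$ gives $m$. So $\widetilde\psi_1\in U_N$. By \eqref{eq:psilog} and $\zeta(n)/\log n\to\infty$, $\widetilde\psi_1\in W_N$. As such maps are dense in $\mathcal X$, so are $U_N$ and $W_N$. Lemma \ref{lem:perturb} says that every $\widetilde\psi_1$ is a limit of elements of $V_N$, so $V_N$ is dense.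

\emph{Conclusion.} By the Baire category theorem, $\bigcap_N(U_N\cap V_N\cap W_N)$ is residual in $\mathcal X$, hence nonempty. Let $F$ belong to it. Then $f$ is a homeomorphism homotopic to the identity with good lift $\widetilde f=F$. By the $U_N$, all forward orbits of $f$ are dense, so $f$ is minimal. By the $V_N$, for each $x$ and $N$ there is $n\ge N$ with $d(\widetilde f^nx,x)/\omega(n)>N$, which is (1). The $W_N$ give the first part of (2). For the second part, $a_n=\sup_zd(\widetilde f^nz,z)$ is subadditive, so $a_n/n\to\inf_na_n/n$. This infimum is $0$, because for each $N$ there is $n\ge N$ with $a_n<\zeta(n)/N\le\sqrt n/N$. So $a_n=o(n)$.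
\end{proof}

\begin{remark}
The argument does not decide whether a minimal homeomorphism can have genuinely linear escape, that is, $\limsup_nd(\widetilde f^n(x),x)/n>0$; the maps above satisfy $\sup_xd(\widetilde f^n(x),x)=o(n)$. The limitation of the method is visible in Lemma \ref{lem:excursion}. The excursions it provides cover a distance about $cD$ within time $C_\delta D$, where the bound in the proof has $C_\delta\ge2L/\delta$. Our estimates need a small tilt $\delta$ for a small perturbation, so the speed they guarantee tends to $0$ along successive perturbations. This loss is absorbed by the hypothesis $\omega(n)=o(n)$, which is used only at the end of the proof of Lemma \ref{lem:perturb}.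
\end{remark}

\begin{thebibliography}{9}

\bibitem{Fenley} Fenley, Ann. of Math. 139 (1994).

\bibitem{FH} Foulon and Hasselblatt, \emph{Contact Anosov flows on hyperbolic 3-manifolds}, Geom. Topol. 17 (2013).

\bibitem{GMP} Elena Gomes, Santiago Martinchich, Rafael Potrie, \emph{Invariant sets for homeomorphisms of hyperbolic 3-manifolds}, arXiv:2504.03425 (2025).

\bibitem{Marcus} Marcus, Israel J. Math. 21 (1975).

\bibitem{Margulis1} Margulis, Funct. Anal. Appl. 4 (1970).

\bibitem{Margulis2} Margulis, \emph{On Some Aspects of the Theory of Anosov Systems}.

\bibitem{Plante} Plante, \emph{Anosov flows}, Amer. J. Math. 94 (1972).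

\bibitem{Verjovsky} Verjovsky, \emph{Codimension one Anosov flows}, 1974.

\end{thebibliography}

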